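# Flexible list coloring with three colors: the threshold $22/7$ for $K_4$-free graphs

## 1. The edge polynomial in characteristic three, with cubes set to zero

All graphs and multigraphs are finite, and multigraphs have no loops. For a finite set $S$ put
$$A_S=\mathbb F_3[x_v : v\in S]/(x_v^3 : v\in S).$$
The monomials $\prod_v x_v^{\alpha_v}$ with all $\alpha_v\in\{0,1,2\}$ form an $\mathbb F_3$-basis of $A_S$. If $S=X\sqcup Y$, then $A_S=A_X\otimes A_Y$: every element of $A_S$ is uniquely $\sum_\alpha x^\alpha f_\alpha$, where $x^\alpha$ runs over the basis monomials in the $X$-variables and $f_\alpha\in A_Y$. I call $f_\alpha$ the $x^\alpha$-component. We use many times that an element of $A_S$ is zero exactly when all its components are zero.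

**Definition (good, critical).** For a multigraph $G$ let $A_G=A_{V(G)}$ and
$$P_G=\prod_{uv\in E(G)}(x_u-x_v)\in A_G ,$$
with one factor per edge, so that parallel edges give repeated factors. The sign depends on how edges are oriented; whether $P_G$ vanishes does not. $G$ is *good* if $P_G\ne 0$ in $A_G$. $G$ is *critical* if it is not good but all its proper subgraphs are good.

I often write $x$ for both a vertex and its variable. Some examples and immediate facts follow.

* An edgeless multigraph has $P_G=1$ and is good. If $H\subseteq G$, then $P_G$ is a multiple of $P_H$, so subgraphs of good multigraphs are good. A multigraph that is not good contains a critical subgraph, namely an inclusion-minimal subgraph that is not good. A critical multigraph has at least one edge.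
* Let $K_2^{(j)}$ be two vertices joined by $j$ edges. $K_2^{(2)}$ is good, since $(x-y)^2=x^2+xy+y^2$. $K_2^{(3)}$ is not good, since $(x-y)^3=x^3-y^3=0$.
* $K_3$ is good: $(x-y)(x-z)(y-z)$ is the signed sum of the six monomials of type $x^2y$. $K_4$ is not good: every monomial of the $4$-variable Vandermonde product has exponents $3,2,1,0$ in some order, so it contains a cube.
* If $\deg v=j\le 2$ and $G-v$ is good, then $G$ is good. Indeed the $x_v^j$-component of $P_G=\pm P_{G-v}\prod_{i=1}^j(x_v-y_i)$ is $\pm P_{G-v}\ne0$. Hence a critical multigraph has minimum degree at least $3$.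

What makes characteristic $3$ worth the trouble is that a variable can be set to $0$ without losing anything.

**Lemma 1.** If $G$ is good and $u\in V(G)$, then $P_G|_{x_u=0}\ne 0$ in $A_{G-u}$.

*Proof.* The tool is the derivation $\partial=\sum_v \partial/\partial x_v$. Since $\partial(x_v^3)=3x_v^2=0$ in characteristic $3$, it preserves the ideal $(x_v^3)$ and acts on $A_G$. It kills every $x_v-x_w$, so by the product rule $\partial P_G=0$. Write $P_G=p_0+x_up_1+x_u^2p_2$ with $p_i\in A_{G-u}$, and let $\partial'$ be the same derivation on $A_{G-u}$. Then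
$$0=\partial P_G=(\partial'p_0+p_1)+x_u(\partial'p_1+2p_2)+x_u^2\,\partial'p_2 .$$
Suppose $p_0=P_G|_{x_u=0}$ were $0$. The first bracket gives $p_1=0$, then the second gives $2p_2=0$, so $p_2=0$ and $P_G=0$, a contradiction. $\square$

Over $\mathbb Q$ the lemma is false. There $(x-y)^3\equiv-3x^2y+3xy^2\ne0$ modulo cubes, but setting $x=0$ leaves $-y^3\equiv0$.

**What goodness is for.** Recall the Combinatorial Nullstellensatz of Alon (Combin. Probab. Comput. 8 (1999)), the only external result we use: *if $f\in\mathbb K[x_1,\dots,x_n]$ has degree $\sum t_i$, the coefficient of $\prod x_i^{t_i}$ in $f$ is nonzero, and $|S_i|>t_i$, then $f\neq 0$ at some point of $\prod S_i$.* Recall also that a *list assignment* $L$ gives each vertex $v$ a set $L(v)\subseteq\mathbb N$ of colors; it is a *$k$-assignment* if all $|L(v)|=k$; an *$L$-coloring* is a proper coloring with $\phi(v)\in L(v)$ for all $v$.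

**Lemma 2 (extension).** Let $G$ be a graph with a $3$-assignment $L$, let $V(G)=A\sqcup J$, and let $A$ be properly precolored. Let $\Gamma$ be $G[J]$ plus a new vertex $u^*$, with one edge $xu^*$ for each edge of $G$ from $x\in J$ to $A$. If $\Gamma$ is good, the precoloring extends to an $L$-coloring of the vertices of $J$ (proper on all of $G$).

*Proof.* Embed the colors injectively into an infinite field of characteristic $3$. Consider the polynomial in the variables of $J$
$$f=\prod_{xx'\in E(G[J])}(x-x')\prod_{xw\in E(J,A)}(x-\mathrm{col}(w)).$$
It is nonzero at a point of $\prod_{x\in J}L(x)$ exactly when that point is an extension as desired. Its top-degree part is $\prod(x-x')\prod x$, which is $\pm P_\Gamma$ with $u^*$ set to $0$. By Lemma 1 this contains a monomial with all exponents $\le2$ and nonzero coefficient. Its degree is the number of factors, so it is $\deg f$. As $|L(x)|=3>2$, the Nullstellensatz applies. $\square$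

All precolored vertices, whatever their colors, are merged into the single vertex $u^*$, and Lemma 1 permits this merging. With $A=\emptyset$ the lemma says that a good simple graph is $3$-choosable.

## 2. Flexibility, maximum average degree and the Moser spindle

$G$ is *$k$-choosable* if it has an $L$-coloring for every $k$-assignment $L$.

**Definition (flexibility).** Let $\varepsilon>0$. $G$ is *$\varepsilon$-flexibly $k$-choosable* if for every $k$-assignment $L$, every $U\subseteq V(G)$ and every choice of preferred colors $p(u)\in L(u)$ for $u\in U$, some $L$-coloring $\phi$ has $\phi(u)=p(u)$ for at least $\varepsilon|U|$ vertices $u\in U$.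

For example, $K_3$ is $\frac13$-flexibly $3$-choosable. If $U\ne\emptyset$, give one $u\in U$ its preferred color; a second vertex still has at least two colors and the last at least one, so one request out of at most three is satisfied. No larger constant works: with all lists $\{1,2,3\}$ and all three vertices asking for color $1$, only one can be satisfied.

**Definition.** $\mathrm{mad}(G)=\max\{2|E(H)|/|V(H)| : H\subseteq G,\ V(H)\ne\emptyset\}$. A graph is *$K_4$-free* if it contains no $K_4$ subgraph.

Two results are known. (i) There is a constant $\varepsilon>0$ such that every graph with $\mathrm{mad}(G)<3$ is $\varepsilon$-flexibly $3$-choosable; the bound $3$ cannot be increased in general, since $\mathrm{mad}(K_4)=3$ and $K_4$ is not $3$-choosable. (ii) Every $K_4$-free graph with maximum average degree less than $\frac{22}7$ is $3$-choosable. The question, from Richard Bi and Peter Bradshaw, "Flexible list coloring of graphs with maximum average degree less than $3$", arXiv:2310.02979 (2023), is: what is the maximum $d$ for which there is $\varepsilon>0$ such that every $K_4$-free graph with maximum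 average degree less than $d$ is $\varepsilon$-flexibly $3$-choosable?

**The spindle.** Let $M$ be the *Moser spindle*: vertices $a,b_1,b_2,t,d_1,d_2,s$ and the $11$ edges
$$ab_1,\ ab_2,\ b_1b_2,\ b_1t,\ b_2t,\qquad ad_1,\ ad_2,\ d_1d_2,\ d_1s,\ d_2s,\qquad ts .$$
In a $3$-coloring $b_1,b_2$ use the two colors different from that of $a$, so $t$ has the color of $a$; likewise $s$. But $ts$ is an edge. So $M$ is not $3$-colorable, and by the remark after Lemma 2 it is not good. It is $K_4$-free: its triangles are $ab_1b_2$, $b_1b_2t$, $ad_1d_2$, $d_1d_2s$, and no vertex is adjacent to all three vertices of one of them. Finally $\mathrm{mad}(M)=\frac{22}7$. The whole graph has average degree $\frac{22}7$. Subgraphs on at most $3$ vertices have average degree at most $2$, and those on $4$ vertices have at most $5$ edges. Deleting $2$ vertices removes at least $3+3-1=5$ edges, leaving at most $6$ on $5$ vertices. Deleting $1$ vertex removes at least $3$, leaving at most $8$ on $6$ vertices. All these averages are below $\frac{22}7$.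

**Theorem 1.** There is $\varepsilon>0$ such that every $K_4$-free graph with $\mathrm{mad}<\frac{22}7$ is $\varepsilon$-flexibly $3$-choosable. For no $d>\frac{22}7$ does such an $\varepsilon$ exist for $K_4$-free graphs with $\mathrm{mad}<d$. Hence the maximum is exactly $\frac{22}7$, and it is attained.

**Theorem 2.** For every $d<\frac{16}5$ there is $\varepsilon=\varepsilon(d)>0$ such that for every graph $G$ with $\mathrm{mad}(G)\le d$ containing neither $K_4$ nor $M$ as a subgraph, and every $3$-assignment $L$, there is a random $L$-coloring $\phi$ with $\Pr(\phi(v)=c)\ge\varepsilon$ for all $v\in V(G)$, $c\in L(v)$. In particular $G$ is $\varepsilon$-flexibly $3$-choosable. So for fixed $d<\frac{16}5$, a graph with $\mathrm{mad}\le d$ either contains $K_4$ or $M$ (and is not even $3$-colorable) or is $\varepsilon(d)$-flexibly $3$-choosable. The value $\frac{16}5$ is sharp: some graph with no $K_4$ and no $M$ has $\mathrm{mad}=\frac{16}5$ and is not $3$-colorable.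

The "in particular" is linearity of expectation: the expected number of satisfied requests is at least $\varepsilon|U|$, so some outcome satisfies at least $\varepsilon|U|$ of them.

**Theorem 2 implies Theorem 1.** A graph with $\mathrm{mad}<\frac{22}7$ cannot contain $M$. So Theorem 2 with $d=\frac{22}7<\frac{16}5$ gives the positive part. Conversely, for every $d>\frac{22}7$ the graph $M$ is $K_4$-free with $\mathrm{mad}(M)<d$ and is not $3$-colorable, so with all lists $\{1,2,3\}$ it has no $L$-coloring at all. It remains to prove Theorem 2.

## 3. Gluing good multigraphs, and connectivity of critical ones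

We need two structural consequences of Lemma 1. For $\emptyset\ne Y\subsetneq V(G)$ let $G/Y$ be obtained by identifying $Y$ to one vertex $u$ and deleting the edges inside $Y$.

**Lemma 3.** If $G[Y]$ and $G/Y$ are good, then $G$ is good.

*Proof.* Let $X=V(G)\setminus Y$. Then $P_G=\pm P_{G[Y]}\,Q$ with
$$Q=\prod_{xx'\in E(G[X])}(x-x')\prod_{xy\in E(X,Y)}(x-y).$$
By Lemma 1, $P_{G/Y}|_{u=0}$ has a monomial $x^\alpha$ with all $\alpha_v\le2$ and a coefficient $\kappa\ne0$. Its degree is the number of edges of $G/Y$, which is $\deg Q$. View $Q$ as a polynomial in the $X$-variables. As $Q$ is homogeneous of degree $|\alpha|$, the coefficient of $x^\alpha$ involves no $Y$-variable, so it can be computed by setting all $Y$-variables to $0$. This turns $Q$ into $\pm P_{G/Y}|_{u=0}$, so the coefficient is $\pm\kappa$. Hence the $x^\alpha$-component of $P_G$ is $\pm\kappa P_{G[Y]}\ne0$. $\square$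

**Lemma 4.** If $K$ is critical and $u\in V(K)$, then $K-u$ is connected (and nonempty).

*Proof.* $K$ has an edge, so $K-u\ne\emptyset$. Suppose $K-u$ has components $X_1,\dots,X_m$ with $m\ge2$. Each $K[X_i\cup\{u\}]$ is a proper subgraph, hence good. By Lemma 1, $P_{K[X_i\cup u]}|_{x_u=0}$ is a nonzero element of $A_{X_i}$. Up to sign, $P_K|_{x_u=0}$ is the product of these elements. A product of nonzero elements of different tensor factors over a field is nonzero. So $P_K\ne0$, a contradiction. $\square$

## 4. Critical multigraphs have at least $\frac85$ edges per vertex, with three exceptions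

By Lemma 2, a precoloring can fail to extend only if $\Gamma$ contains a critical multigraph. We show that these are dense. Put
$$\sigma(G)=8|V(G)|-5|E(G)|,\qquad \sigma(Y)=\sigma(G[Y])\ \text{ for } Y\subseteq V(G).$$
Thus $\sigma(G)\le0$ means average degree at least $\frac{16}5$. We have $\sigma(K_4)=2$, $\sigma(K_2^{(3)})=1$ and $\sigma(M)=56-55=1$. Since $e(G[A\cup B])+e(G[A\cap B])\ge e(G[A])+e(G[B])$,
$$\sigma(A\cup B)+\sigma(A\cap B)\le\sigma(A)+\sigma(B).\tag{1}$$

**Theorem 3.** If $G$ is critical, then $\sigma(G)\le0$ or $G\in\{K_4,K_2^{(3)},M\}$.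

*Proof.* Let $G$ be a counterexample with the fewest vertices, $V=V(G)$, $n=|V|$. Then $\sigma(G)\ge1$ and $G$ is none of the three exceptions. Every critical $K$ with fewer than $n$ vertices satisfies $\sigma(K)\le2$, with equality only for $K_4$. The minimum degree of $G$ is at least $3$.

**Step A: proper subsets are sparse.** The purpose is to get a strong local sparsity bound from the mere assumption $\sigma(G)\ge1$. The claim is
$$\sigma(Y)\ge7\quad\text{for all }\emptyset\ne Y\subsetneq V.\tag{2}$$
If $|Y|=1$, then $\sigma(Y)=8$. Let $|Y|\ge2$. $G[Y]$ is good, being a proper subgraph, and $G$ is not. So by Lemma 3 $G/Y$ is not good and contains a critical $K$. It contains $u$, because $G-Y$ is good. As $|Y|\ge2$, $|V(K)|<n$, so $\sigma(K)\le2$. Let $X=V(K)\setminus\{u\}$, which is nonempty since $K$ has an edge. The edges of $K$ are edges of $G$ inside $X$ or between $X$ and $Y$, so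
$$\sigma(Y\cup X)\le\sigma(Y)+8|X|-5e(K)=\sigma(Y)+\sigma(K)-8\le\sigma(Y)-6 .$$
If $Y\cup X\ne V$, repeat with $Y\cup X$ in place of $Y$. The sets grow, so we reach $V$, and each repetition lowers $\sigma$ by at least $6$. Hence $1\le\sigma(G)\le\sigma(Y)-6$.

**Step B: the set $V_3$ of degree-$3$ vertices induces a forest.** This is what makes the final edge count work. A pair of parallel edges counts as a cycle of length $2$. Suppose there is a cycle, and take a shortest cycle $C$ in $G[V_3]$, of length $\ell\ge2$.

*Length $2$.* Let $x,y$ be its vertices. If they are joined by three edges, then $G\supseteq K_2^{(3)}$. This is not good, so $G=K_2^{(3)}$ by criticality, which is excluded. Otherwise they are joined by exactly two edges, and each has one further edge, to $z_1$ and $z_2$ respectively (possibly equal), outside $\{x,y\}$. The coefficient of $x^2y^2$ in $(x-y)^2(x-z_1)(y-z_2)$ is the coefficient of $xy$ in $(x-y)^2$, namely $-2\ne0$. So the $x^2y^2$-component of $P_G$ is $\mp2P_{G-\{x,y\}}\ne0$, a contradiction.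

*Length $\ell\ge3$, set-up.* Write $C=x_1\dots x_\ell$ with indices mod $\ell$. Being shortest, $C$ is chordless without parallel edges, so each $x_i$ has exactly one further edge $x_iz_i$, with $z_i\notin C$. Put
$$Q=\prod_i(x_i-x_{i+1})\prod_i(x_i-z_i),\qquad P_G=\pm P_{G-C}\,Q .$$

*$\ell$ even.* The polynomial $Q$ has degree $2\ell$. So the coefficient of $\prod x_i^2$ in $Q$ is the coefficient of $\prod x_i$ in $\prod(x_i-x_{i+1})$. Each factor must choose one end of its edge so that each vertex is chosen once, and the two ways are the two directions around the cycle. The coefficient is $1+(-1)^\ell=2\ne0$. So the corresponding component of $P_G$ is $\pm2P_{G-C}\neq0$, a contradiction.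

*$\ell$ odd: the linear coefficients.* Now the top coefficient is $1+(-1)^\ell=0$, and we look one degree lower. Let $q_i$ be the coefficient of $x_i\prod_{l\ne i}x_l^2$ in $Q$. This monomial has degree $2\ell-1$, so $q_i$ is a linear form in the $z$'s, treated first as $\ell$ independent symbols. To pick up $z_m$ we take $-z_m$ from the factor $x_m-z_m$ and $x_l$ from every other factor $x_l-z_l$. So the coefficient of $z_m$ in $q_i$ is $-1$ times the coefficient of
$$x_i\prod_{l\ne i}x_l^2\Big/\prod_{l\ne m}x_l\quad\text{in}\quad\prod_l(x_l-x_{l+1}).$$

* If $m=i$, this monomial is $\prod_lx_l$, with coefficient $1+(-1)^\ell=0$.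
* If $m=i+j$ with $1\le j\le\ell-1$, the monomial has exponent $0$ at $x_i$, exponent $2$ at $x_m$ and exponent $1$ elsewhere. The choices are forced. The edge $x_ix_{i+1}$ must choose $x_{i+1}$, then $x_{i+1}x_{i+2}$ must choose $x_{i+2}$, and so on up to $x_m$: these $j$ edges give their second term, with sign $-$. In the other direction $x_{i-1}x_i$ must choose $x_{i-1}$, and so on back to $x_m$: these edges give their first term. The coefficient is $(-1)^j$.

Hence $q_i=\sum_{j=1}^{\ell-1}(-1)^{j+1}z_{i+j}$. Shifting the index, $q_{i+1}=\sum_{j=2}^{\ell}(-1)^{j}z_{i+j}$. In the sum $q_i+q_{i+1}$ the terms with $2\le j\le\ell-1$ cancel, leaving $z_{i+1}+(-1)^\ell z_{i+\ell}$, that is,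
$$q_i+q_{i+1}=z_{i+1}-z_i .$$
Since $P_G=0$, all its components vanish, so $P_{G-C}\,q_i=0$ in $A_{G-C}$ for every $i$. Adding two consecutive relations, $P_{G-C}(z_{i+1}-z_i)=0$. In words:
$$\text{if } z_i\ne z_{i+1},\text{ then } (G-C)+z_iz_{i+1}\text{ is not good.}\tag{3}$$

*All $z_i$ equal to one vertex $z$.* If $\ell=3$, then $G\supseteq K_4$, so $G=K_4$ by criticality, excluded. If $\ell\ge5$, then $\sigma(C\cup\{z\})\le8(\ell+1)-10\ell=8-2\ell\le-2$, which contradicts (2) or, if $C\cup\{z\}=V$, contradicts $\sigma(G)\ge1$.

*Not all $z_i$ equal.* Let $T=\{i:z_i\ne z_{i+1}\}\ne\emptyset$. For $i\in T$ let $K_i$ be a critical subgraph of $(G-C)+z_iz_{i+1}$, from (3). It contains the new edge, as $G-C$ is good. Let $W_i=V(K_i)\subseteq V\setminus C$. Since $G[W_i]$ has at least $e(K_i)-1$ edges, (2) gives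
$$7\le\sigma(W_i)\le\sigma(K_i)+5 .$$
As $|V(K_i)|<n$, we have $\sigma(K_i)\le2$ with equality only for $K_4$. So $K_i=K_4$ and $\sigma(W_i)=7$, which means that $G[W_i]$ has exactly $5$ edges: it is $K_4$ minus the edge $z_iz_{i+1}$. Every nonempty proper subset of $W_i$ has $\sigma\ge8$: single vertices have $8$, pairs have $11$ or $16$, triples have $9$ or $14$.

List $T$ cyclically as $i_1,i_2,\dots$. Between $i_j$ and $i_{j+1}$ the $z$'s do not change, so $z_{i_j+1}=z_{i_{j+1}}$, and $W_{i_j}$ and $W_{i_{j+1}}$ share this vertex. Add the sets one at a time. If $W=W_{i_{j+1}}$ is not contained in the previous union $U$, then $U\cap W$ is a nonempty proper subset of $W$. By (1), $\sigma(U\cup W)\le\sigma(U)+7-8$, so $\sigma$ drops by at least $1$; if $W\subseteq U$ nothing changes. Hence $Z=\bigcup_{i\in T}W_i$ has $\sigma(Z)\le7$, and $\sigma(Z)\le6$ unless every $W_i$ lies in $W_{i_1}$, that is, unless all $W_i$ are equal (they have size $4$). Moreover $Z$ contains every $z_i$, because going forward from $i$ to the first index $i'\in T$ we have $z_i=z_{i'}\in W_{i'}$. Therefore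
$$\sigma(C\cup Z)=\sigma(Z)+8\ell-10\ell\le7-6=1<7 ,$$
and (2) gives $C\cup Z=V$. As $\sigma(G)\ge1$, equality holds throughout: $\ell=3$, $\sigma(Z)=7$, and all $W_i=Z$. So $G[Z]$ is $K_4$ minus an edge $zz'$. For $i\in T$ we have $\{z_i,z_{i+1}\}=\{z,z'\}$, so $z_1,z_2,z_3\in\{z,z'\}$ and both occur. After renaming, $x_1,x_2$ are joined to $z$ and $x_3$ to $z'$. With $a=z$, $t=z'$, $\{b_1,b_2\}=Z\setminus\{z,z'\}$, $d_1=x_1$, $d_2=x_2$, $s=x_3$ this is exactly $M$. So $G=M$, excluded, and Step B is proved.

**Step C: counting edges.** We combine the forest with the degree sum. Let $h=n-|V_3|$ and $\mathrm{ex}=\sum_{v\notin V_3}(\deg v-3)$, so $\mathrm{ex}\ge h$. The number of edges between $V_3$ and the rest is $3|V_3|-2e(G[V_3])\ge|V_3|$ by Step B. It is at most $\sum_{v\notin V_3}\deg v=3h+\mathrm{ex}\le4\,\mathrm{ex}$. So $n=|V_3|+h\le5\,\mathrm{ex}$. As $2|E(G)|=3n+\mathrm{ex}$,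
$$\sigma(G)=8n-\tfrac52(3n+\mathrm{ex})=\tfrac12(n-5\,\mathrm{ex})\le0,$$
a contradiction. $\square$

## 5. A sparse layer of bounded degree

We now face a graph $G$ with $\mathrm{mad}(G)\le d<\frac{16}5$ and no $K_4$, no $M$. The first thing to try is degeneracy: remove a vertex with at most two neighbors, color the rest at random, put the vertex back. This stops at the triangular prism. It is $3$-regular, so $\mathrm{mad}=3<\frac{22}7$; it is $K_4$-free and has no vertex of degree at most $2$. So we remove larger pieces.

**Parameters.** It suffices to treat $3\le d<\frac{16}5$, since for smaller $d$ the constant for $3$ works. Choose an integer $D>d$ with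
$$\beta:=\frac{d/2}{1-d/D}<\frac85 ,$$
which is possible since $\beta\to d/2$ as $D\to\infty$. Put $\eta=8-5\beta>0$, fix an integer $r\ge7+8/\eta$, and put $N=D^{2r+1}$, $\varepsilon=1/(9N^2)$. All of these depend only on $d$. Since $\beta\ge\frac32$ we have $\eta\le\frac12$, so $r\ge23$.

**Construction of the layer.** Let $G$ be nonempty, $n=|V(G)|$. For $S\subseteq V(G)$ let $e^+(S)$ be the number of edges with at least one end in $S$. Let $V_{<D}$ and $V_{\ge D}$ be the sets of vertices of degree less than $D$ and at least $D$. Then $D|V_{\ge D}|\le2e(G)\le dn$, so $|V_{<D}|\ge n(1-d/D)>0$, and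
$$e^+(V_{<D})\le e(G)\le\tfrac d2n\le\beta|V_{<D}| .$$
So there is an inclusion-minimal nonempty set $H\subseteq V_{<D}$ with $e^+(H)\le\beta|H|$. Fix one and put $O=V(G)\setminus H$. We shall color $O$ first and $H$ afterwards. For $X\subseteq H$ and $v\in H$ put
$$e^*(X)=e(G[X])+e(X,O),\qquad\theta(X)=8|X|-5e^*(X),\qquad o(v)=e(\{v\},O).$$

**Consequence of minimality.** We want every part of $H$ to be sparse, counting its edges to $O$. Let $\emptyset\ne X\subsetneq H$. The edges that meet $H$ but not $H\setminus X$ are exactly those counted in $e^*(X)$, so $e^+(H\setminus X)=e^+(H)-e^*(X)$. By minimality $e^+(H\setminus X)>\beta|H\setminus X|$, hence $e^*(X)<\beta|X|$. Also $e^*(H)=e^+(H)\le\beta|H|$. Since $\theta$ takes integer values,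
$$\theta(X)\ge\eta|X|>0,\ \text{ so }\ \theta(X)\ge1,\qquad\text{for all }\emptyset\ne X\subseteq H.\tag{4}$$
In particular $8-5o(v)\ge1$, so $o(v)\le1$ for every $v\in H$. All vertices of $H$ have degree less than $D$.

*Examples.* If $G$ is a path on at least two vertices, then $H$ can be one end, where $e^+(H)=1\le\beta$. If $G$ is the prism, then $H=V(G)$. Indeed for a set $S$ of size $s=1,2,3,4,5$ the number $e^+(S)=3s-e(G[S])$ is at least $3,5,6,8,9$, and each of these exceeds $\frac85s$.

**Where a direct attempt breaks.** Let $\psi$ be a coloring of $O$. Bounded degree lets us split $H$ into boundedly many classes $I$ whose members are far apart. One would like to give each $v\in I$ an arbitrary color of $L(v)$, other than that of its possible neighbor in $O$, and then extend by Lemma 2. Here is the obstruction. Let $v,x_1,x_2,x_3\in H$ induce $K_4$ minus the edge $vx_3$, let $x_3$ have a neighbor $w\in O$, and let there be no other edges from these four vertices to $O$. Suppose all lists are $\{1,2,3\}$. Then $v$ and $x_3$ must get the same color, so $v$ must avoid $\psi(w)$, although $v$ has no neighbor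 in $O$. Condition (4) does not exclude this. The set of all four has $e^*=6$ and $\theta=2\ge4\eta$. The triangle $x_1x_2x_3$ has $\theta=24-20=4$, and the other triples have $\theta=9$. The pairs $\{x_1,x_3\},\{x_2,x_3\}$ have $\theta=6$, the other pairs $11$; the single vertices have $8,8,8$ and, for $x_3$, $3$. In terms of Lemma 2, with $v$ precolored, the set $\{x_1,x_2,x_3\}$ and $u^*$ span a $K_4$ in $\Gamma$.

The way past this point has three parts. First, a $K_4$ or an $M$ arising in this manner excludes at most one color at $v$, and it does so only when a certain outer vertex has a certain color; this is the rigidity in Section 6. Second, after the excluded color is removed from consideration, no other obstruction survives; this uses Theorem 3 and (4). Third, the outer vertex avoids the dangerous color with positive probability.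

## 6. Rigidity of $K_4$ and $M$

**Definition (stub coloring).** Let $K\in\{K_4,M\}$, $u^*\in V(K)$, $X=V(K)\setminus\{u^*\}$, and let $L$ assign $3$ colors to each vertex of $X$. A *stub coloring* $\kappa$ assigns a color $\kappa(x)$ to each edge $u^*x$. Put $L'(x)=L(x)\setminus\{\kappa(x)\}$ if $x\sim u^*$ and $L'(x)=L(x)$ otherwise. $\kappa$ is *bad* if $K[X]$ has no coloring from the lists $L'$.

For instance, let $K=K_4$ and all lists be $\{1,2,3\}$. If $\kappa\equiv1$, the triangle has lists $\{2,3\}$ three times and $\kappa$ is bad. If $\kappa=(1,1,2)$, the lists are $\{2,3\},\{2,3\},\{1,3\}$, and $2,3,1$ is a coloring.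

**Lemma 5.** Two bad stub colorings (for the same $K,u^*,L$) that agree on one edge are equal.

*Proof.* We show that for a bad $\kappa$ any single value determines all others. Two facts are used.

* (F1) A triangle with lists of size $\ge2$ is uncolorable iff all three lists equal the same $2$-set. A coloring is a system of distinct representatives. Hall's condition holds for one or two lists, and for three it fails iff the union has size at most $2$.
* (F2) Let $p,q$ be adjacent with lists of size $\ge2$. A color $\gamma$ of a common neighbor is called *blocked* if, after deleting $\gamma$ from both lists, $p,q$ cannot be colored. This happens iff both lists equal one $2$-set containing $\gamma$, because two nonempty lists on an edge fail only if both are the same singleton.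

Note that $|L'(x)|\ge2$ always, and that when $x\sim u^*$ and $|L'(x)|=2$, $\kappa(x)$ is the unique element of $L(x)\setminus L'(x)$.

**Case $K=K_4$.** By (F1) $\kappa$ is bad iff $L'(x_1)=L'(x_2)=L'(x_3)=B$ with $|B|=2$. One value $\kappa(x_i)$ gives $B=L(x_i)\setminus\{\kappa(x_i)\}$, and $B$ gives all values.

**Case $K=M$, $u^*=a$.** The stubs are at $b_1,b_2,d_1,d_2$. By (F2) the colors that $t$ can use with $b_1,b_2$ form the set $L(t)\setminus B$ if $L'(b_1)=L'(b_2)=B$ is a $2$-set, and $L(t)$ otherwise. Similarly for $s$, with $C=L'(d_1)=L'(d_2)$. These sets are nonempty. Since $ts$ is an edge, $\kappa$ is bad iff both sets are the same singleton $\{g\}$, that is, $B$ and $C$ exist, $L(t)=B\sqcup\{g\}$ and $L(s)=C\sqcup\{g\}$. A value at some $b_i$ determines $B$, then $g$ by $\{g\}=L(t)\setminus B$, then $C=L(s)\setminus\{g\}$, then all values. A value at some $d_i$ works symmetrically.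

**Case $K=M$, $u^*=t$** (or $s$, by the symmetry exchanging $b_i\leftrightarrow d_i$, $t\leftrightarrow s$). The stubs are at $b_1,b_2,s$. A color $\gamma\in L(a)$ is blocked by $\{b_1,b_2\}$ iff $L'(b_1)=L'(b_2)=B$ is a $2$-set containing $\gamma$; this holds for at most two $\gamma$. By (F1), $\gamma$ makes the triangle $d_1d_2s$ uncolorable iff $L(d_1)\setminus\{\gamma\}=L(d_2)\setminus\{\gamma\}=L'(s)$ is a $2$-set. Then $\gamma$ is the unique element of $L(d_1)\setminus L'(s)$, so this holds for at most one $\gamma$. $\kappa$ is bad iff each of the three colors of $L(a)$ fails in one of the two ways, which means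
$$L(a)=B\sqcup\{g\},\qquad L(d_1)=L(d_2)=L'(s)\sqcup\{g\}.$$
A value at some $b_i$ gives $B$, then $g$, then $L'(s)=L(d_1)\setminus\{g\}$. The value at $s$ gives $L'(s)$, then $g$, then $B=L(a)\setminus\{g\}$. Either way all values are determined.

**Case $K=M$, $u^*=b_1$** (or $b_2,d_1,d_2$, by symmetry). The stubs are at $a,b_2,t$. Fix a color $\gamma\in L'(a)$ for $a$. The lists of $d_1,d_2$ become $L(d_i)\setminus\{\gamma\}$, of size $\ge2$. By (F2) at most two colors of $L(s)$ are blocked, so the set $A_\gamma$ of colors of $s$ compatible with $d_1,d_2$ is nonempty. What remains is the path $b_2,t,s$ with lists $L'(b_2)\setminus\{\gamma\}$ (size $\ge1$), $L'(t)$ (size $\ge2$), $A_\gamma$ (size $\ge1$). If an end list has size $\ge2$, color greedily from the other end. So the path is uncolorable iff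
$$L'(b_2)\setminus\{\gamma\}=\{\delta\},\quad A_\gamma=\{g\},\quad L'(t)=\{\delta,g\},\ \delta\ne g .$$
If $\kappa$ is bad, this happens for every $\gamma\in L'(a)$. Since $|L'(b_2)|\ge2$, the first equation forces $\gamma\in L'(b_2)$ and $|L'(b_2)|=2$. As this holds for all $\gamma\in L'(a)$ and $|L'(a)|\ge2$, we get $L'(a)=L'(b_2)=\{\gamma_1,\gamma_2\}$. Taking $\gamma=\gamma_1$ gives $\delta=\gamma_2\in L'(t)$, and $\gamma=\gamma_2$ gives $\gamma_1\in L'(t)$. Since $|L'(t)|=2$, $L'(t)=\{\gamma_1,\gamma_2\}$. So all three lists equal one $2$-set, and as for $K_4$ one value determines all. $\square$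

## 7. Exceptional sets, clusters and admissible colors

We return to the layer $H$ of Section 5 and make the obstruction found there into a definition. Distances are measured in $G[H]$, and are infinite between different components.

**Definition (exceptional set).** Let $v\in H$ with $o(v)=0$ and $X\subseteq H\setminus\{v\}$. Let $\Gamma_v(X)$ be $G[X]$ plus $u^*$, with one edge $xu^*$ for each edge of $G$ from $x\in X$ to $O\cup\{v\}$. $X$ is *$v$-exceptional* if $\Gamma_v(X)$ has a spanning subgraph $K\cong K_4$ or $K\cong M$.

In the example of Section 5, $\{x_1,x_2,x_3\}$ is $v$-exceptional: $u^*$ is joined to $x_1,x_2$ because of $v$ and to $x_3$ because of $w$.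

**What exceptional sets look like.** Let $X$ be $v$-exceptional and $Q=X\cup\{v\}$. Since $o(v)=0$, $e^*(Q)=e(\Gamma_v(X))$, so by (4)
$$1\le\theta(Q)=8(|X|+1)-5e(\Gamma_v(X))=\sigma(K)-5\bigl(e(\Gamma_v(X))-e(K)\bigr).$$
As $\sigma(K)\le2$, this forces $\Gamma_v(X)=K$ and $\theta(Q)\le2$. Moreover:

* Some edge at $u^*$ comes from $v$. Otherwise $e^*(X)=e(K)$ and $\theta(X)=8|X|-5e(K)=\sigma(K)-8<0$, contradicting (4).
* Some edge at $u^*$ comes from $O$. Otherwise $G[Q]\cong K$, but $G$ contains no $K_4$ and no $M$.
* All vertices of $Q$ are within distance $6$ of $v$ in $G[H]$. Indeed $G[X]=K-u^*$ is connected ($K_4$ and $M$ stay connected when a vertex is deleted), $v$ has a neighbor in $X$, and $|Q|\le7$.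

**Clusters.** For each $v\in H$: if $o(v)=0$ and a $v$-exceptional set exists, choose one, $X_v$, and put $Q_v=X_v\cup\{v\}$. Otherwise put $Q_v=\{v\}$. Always $\theta(Q_v)\le8$.

**Admissible colors.** Given a proper $L$-coloring $\psi$ of $G[O]$, define $F_\psi(v)\subseteq L(v)$ as follows:

* if $o(v)=1$ with outer neighbor $w$, then $F_\psi(v)=L(v)\setminus\{\psi(w)\}$;
* if $o(v)=0$ and $Q_v=\{v\}$, then $F_\psi(v)=L(v)$;
* if $Q_v$ is exceptional, $F_\psi(v)$ is the set of $c\in L(v)$ such that $G[X_v]$ has an $L$-coloring compatible with $v=c$ and with $\psi$.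

**Lemma 6.** (i) $|F_\psi(v)|\ge2$. (ii) For each $c\in L(v)$, either $c\in F_\psi(v)$ for every $\psi$, or there are $w\in O$ and a color $c'$, not depending on $\psi$, such that $\psi(w)\ne c'$ implies $c\in F_\psi(v)$.

*Proof.* If $o(v)=1$, both hold, with $w$ the outer neighbor and $c'=c$. If $o(v)=0$ and $Q_v=\{v\}$, both are clear. Let $Q_v$ be exceptional and $K=\Gamma_v(X_v)$, which is a simple graph isomorphic to $K_4$ or $M$. The pair $(c,\psi)$ induces a stub coloring of $K$: an edge $u^*x$ coming from $v$ gets $c$, and one coming from $w\in O$ gets $\psi(w)$. By definition $c\notin F_\psi(v)$ iff this stub coloring is bad.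

(i) Two excluded colors $c_1\ne c_2$ for the same $\psi$ would give two bad stub colorings. They agree on an edge coming from $O$ and differ on an edge coming from $v$, and both kinds of edges exist. This contradicts Lemma 5. So at most one color is excluded.

(ii) Fix $c$. By Lemma 5 all bad stub colorings with value $c$ on the edges from $v$ coincide, because there is at least one such edge. If there is none, $c\in F_\psi(v)$ for every $\psi$. If there is one, $\kappa$, pick an edge $xw$ with $x\in X_v$, $w\in O$, and let $c'=\kappa(x)$. If $\psi(w)\ne c'$, the stub coloring induced by $(c,\psi)$ is not $\kappa$, so it is not bad, and $c\in F_\psi(v)$. $\square$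

## 8. Extending from vertices that are far apart

**Lemma 7.** Let $\psi$ be a proper $L$-coloring of $G[O]$. Let $I\subseteq H$ have pairwise distances $>2r$ in $G[H]$ and let $\tau(v)\in F_\psi(v)$ for $v\in I$. Then $\psi$ extends to an $L$-coloring $\phi$ of $G$ with $\phi(v)=\tau(v)$ for all $v\in I$.

*Proof.* **Step 1: precolor the clusters.** This disarms the local obstruction before Lemma 2 is used. Distinct clusters $Q_v,Q_{v'}$ with $v,v'\in I$ are at distance at least $2r+1-12\ge2$. So they are disjoint with no edges between them. Color each $Q_v$, $v\in I$, compatibly with $\psi$ and with $v\mapsto\tau(v)$; this is possible by the definition of $F_\psi(v)$. Let $Z=\bigcup_{v\in I}Q_v$. Then $A=O\cup Z$ is properly precolored. Let $J=H\setminus Z$, and let $\Gamma$ be the multigraph of Lemma 2. It remains to show that $\Gamma$ is good. Suppose not, and let $K\subseteq\Gamma$ be critical.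

**Step 2: $K$ contains $u^*$.** If not, $K$ is a simple subgraph of $G$. So $K$ is not $K_2^{(3)}$, nor by hypothesis $K_4$ or $M$, and Theorem 3 gives $e(K)\ge\frac85|V(K)|$. But $e(K)\le\frac d2|V(K)|<\frac85|V(K)|$, a contradiction.

**Step 3: the basic inequality.** We transfer the density of $K$ to a subset of $H$, where (4) is available. Put $X=V(K)\setminus\{u^*\}\subseteq J$. By Lemma 4, $K-u^*$ is nonempty and connected, so $G[X]$ is connected. Let $v_1,\dots,v_k\in I$ be those whose cluster $Q_i:=Q_{v_i}$ has a neighbor in $X$, and let $Y=X\cup Q_1\cup\dots\cup Q_k\subseteq H$. The edges of $K$ correspond to distinct edges of $G$ inside $X$ or from $X$ to $O\cup\bigcup_iQ_i$. They are counted in $e^*(Y)$. Each has an end in $X$, so it is not counted in any $e^*(Q_i)$. The edges counted in $e^*(Q_i)$ lie in $Q_i\cup O$ and have an end in $Q_i$, so for different $i$ they are different. Hence $e^*(Y)\ge e(K)+\sum_ie^*(Q_i)$ and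
$$\theta(Y)\le\sum_{i=1}^k\theta(Q_i)+8|X|-5e(K)=\sum_{i=1}^k\theta(Q_i)+\sigma(K)-8.\tag{5}$$
By Theorem 3, $\sigma(K)\le2$, and $\sigma(K)\le0$ unless $K\in\{K_4,M,K_2^{(3)}\}$.

**Step 4: $k=0$ is impossible.** This is the case without precolored clusters nearby. By (5) $\theta(Y)\le-6$, contradicting (4).

**Step 5: $k=1$ is impossible.** This is the case for which exceptional sets were introduced. If $\sigma(K)\le0$, then $\theta(Y)\le8+0-8=0$, contradicting (4). So $K\in\{K_4,M,K_2^{(3)}\}$. By (4) and (5), $\theta(Q_1)\ge1+8-2=7$. Exceptional clusters have $\theta\le2$, so $Q_1=\{v\}$, $v=v_1$, with $8-5o(v)\ge7$, that is, $o(v)=0$. All edges from $X$ to $Z$ go to $v$, so $K$ is a spanning subgraph of $\Gamma_v(X)$. If $K=K_2^{(3)}$, the single vertex of $X$ sends at least $3$ edges to $O\cup\{v\}$, but it sends at most one to $O$ (its $o$-value is at most $1$) and at most one to $v$, a contradiction. If $K\in\{K_4,M\}$, then $X$ is $v$-exceptional. As $o(v)=0$, the cluster $Q_v$ would then have been chosen exceptional, contradicting $Q_v=\{v\}$.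

**Step 6: $k\ge2$ is impossible.** Here we use that the vertices of $I$ are far apart, so $X$ must be large. By (5), $\theta(Y)\le8k+2-8<8k$. Each $v_i$ is within distance $6$ of every vertex of $Q_i$, so it has distance at most $7$ in $G[H]$ to some $x_i\in X$. For $j\ne i$, the distance from $v_i$ to $x_j$ is at least $2r+1-7\ge r$. Walk along a path in $G[X]$ from $x_i$ to $x_j$: the distance from $v_i$ changes by at most $1$ per step, so it takes all the values $7,8,\dots,r$. So $X$ has at least $r-6$ vertices in the ball of radius $r$ around $v_i$ in $G[H]$. These balls are disjoint, hence $|X|\ge k(r-6)$. By (4),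
$$\theta(Y)\ge\eta|Y|\ge\eta k(r-6)\ge8k ,$$
since $r-6\ge8/\eta$. This is a contradiction.

So $\Gamma$ is good, and Lemma 2 extends the precoloring of $O\cup Z$ to $G$. $\square$

## 9. The random coloring, layer by layer

We prove the positive part of Theorem 2. Let $G$ and $L$ be as there; $d,D,r,N,\varepsilon$ are as in Section 5.

**Step 1: peel $G$ into layers.** The purpose is to have Lemma 7 available repeatedly. Put $G_1=G$. Let $H_i\subseteq V(G_i)$ be a set $H$ as in Section 5 for the graph $G_i$, with clusters chosen as in Section 7, and let $G_{i+1}=G_i-H_i$, until nothing remains after $H_m$. All $G_i$ are subgraphs of $G$, so they satisfy the same hypotheses with the same parameters. Put $O_i=H_{i+1}\cup\dots\cup H_m$, which is the set $O$ for $G_i$.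

**Step 2: split each layer into few scattered classes.** In $G[H_i]$ all degrees are less than $D$. So a vertex has at most $\sum_{j=1}^{2r}(D-1)^j\le\sum_{j=0}^{2r}D^j=\frac{D^{2r+1}-1}{D-1}<N$ other vertices within distance $2r$. Greedy coloring therefore partitions $H_i$ into at most $N$ classes, each with pairwise distances $>2r$ in $G[H_i]$. Fix such a partition.

**Step 3: color.** Color the layers in the order $H_m,H_{m-1},\dots,H_1$. Given the coloring $\psi$ of $O_i$, choose a class $I$ of $H_i$ uniformly at random. For each $v\in I$ choose $\tau(v)\in F_\psi(v)$ independently and uniformly, and extend $\psi$ to $G_i$ by Lemma 7. At the end we always have an $L$-coloring $\phi$ of $G$. A vertex $v\in H_i$ lies in the chosen class with probability at least $\frac1N$, and $|F_\psi(v)|\le3$, so for $c\in F_\psi(v)$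
$$\Pr(\phi(v)=c\mid\psi)\ge\frac1{3N}.\tag{6}$$

**Step 4: avoidance.** We need that no vertex is forced into a color: for every vertex $w$ and color $c'$, $\Pr(\phi(w)\ne c')\ge\frac1{3N}$. Let $w\in H_j$. For each coloring $\psi$ of $O_j$, Lemma 6(i) gives some $c''\in F_\psi(w)$ with $c''\ne c'$. Apply (6) to $c''$ and average over $\psi$.

**Step 5: hitting.** Let $v\in H_i$ and $c\in L(v)$. We claim $\Pr(c\in F_\psi(v))\ge\frac1{3N}$, where $\psi$ is the random coloring of $O_i$. By Lemma 6(ii), either $c$ is always in $F_\psi(v)$, or $c\in F_\psi(v)$ whenever $\psi(w)\ne c'$ for a fixed $w\in O_i$ and a fixed color $c'$; then Step 4 applies to $w$. Together with (6),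
$$\Pr(\phi(v)=c)\ge\frac1{3N}\cdot\frac1{3N}=\frac1{9N^2}=\varepsilon .$$

Since $\varepsilon$ depends only on $d$, this proves the positive part of Theorem 2. Flexibility follows by linearity of expectation, as noted in Section 2, and with $d=\frac{22}7$ Theorem 1 follows. The maximum asked for is $d=\frac{22}7$. $\square$

## 10. A non-$3$-colorable graph with $\mathrm{mad}=\frac{16}5$ and no $K_4$ or $M$

It remains to show the sharpness of $\frac{16}5$ in Theorem 2. Let $R$ have a vertex $z$, triangles $a_1a_2a_3$, $b_1b_2b_3$, $y_1y_2y_3$, and the edges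
$$a_3y_1,\quad b_3y_2,\quad za_1,\ za_2,\ zb_1,\ zb_2,\ zy_3 .$$
It has $10$ vertices and $16$ edges; $\deg z=5$ and all other degrees are $3$.

**Not $3$-colorable.** In a $3$-coloring $a_1,a_2$ use the two colors different from that of $z$, so $a_3$ has the color of $z$, and so does $b_3$. Then none of $y_1,y_2,y_3$ can use that color, since their neighbors $a_3,b_3,z$ respectively have it. This leaves two colors for a triangle.

**No $K_4$.** The edges $a_3y_1$, $b_3y_2$, $zy_3$ lie in no triangle. So the triangles of $R$ are $a_1a_2a_3$, $b_1b_2b_3$, $y_1y_2y_3$, $za_1a_2$, $zb_1b_2$. No vertex is adjacent to all three vertices of one of them.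

**No $M$.** Deleting any $3$ vertices destroys at least $9-3=6$ edges. So any $7$ vertices span at most $10<11$ edges.

**$\mathrm{mad}(R)=\frac{16}5$.** The whole graph has average degree $\frac{32}{10}$. Let $S\subseteq V(R)\setminus\{z\}$ with $|S|=s\ge1$. The first aim is $e(S)\le1.4s$, where $e(S)=e(R[S])$. Each of the three triangles contributes at most as many edges inside $S$ as it has vertices in $S$, and $R-z$ has only two other edges. So $e(S)\le s+2\le1.4s$ if $s\ge5$. For $s=1,2,3$ clearly $e(S)\le0,1,3$. For $s=4$ we have $e(S)\le4$, since five edges on four vertices would give two triangles sharing an edge, while the triangles of $R-z$ are disjoint. These values are at most $1.4s$ as well. So vertex sets avoiding $z$ have average degree at most $2.8$. For vertex sets containing $z$, let $S$ be the removed set, $s=|S|$. The number of removed edges is $3s-e(S)\ge1.6s$, so at most $16-1.6s=1.6(10-s)$ edges remain on $10-s$ vertices, and the average degree is at most $3.2$. $\square$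

This completes the proof of Theorem 2. For $d<\frac{16}5$ the $\{K_4,M\}$-free graphs with $\mathrm{mad}<d$ are $\varepsilon(d)$-flexibly $3$-choosable, and for $d>\frac{16}5$ the graph $R$ lies in the class and is not $3$-colorable. So $\frac{16}5$ is the supremum of the values $d$ for which the $\{K_4,M\}$-free graphs with $\mathrm{mad}<d$ are uniformly flexibly $3$-choosable. Whether this supremum is attained is not claimed here.
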